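# A commutator-type word that finite groups cannot tell from $[x_1,x_2]$

## 1. The word $x_1[x_1,x_2]^{32}x_3^{65}[x_4,x_5]^{-1}$

Write $[g,h]=g^{-1}h^{-1}gh$ throughout, and let $F_n=\langle x_1,\dots,x_n\rangle$ be the free group on $n$ generators. Everything in these notes turns on one element of $F_5$:
$$A=x_1\,[x_1,x_2]^{32}\,x_3^{65}\,[x_4,x_5]^{-1}. \tag{1}$$
We may substitute elements of any group $G$ for the letters. The word $A$ has two properties that pull in opposite directions.

First, in a finite group the pair $(A,x_2)$ takes every value: if $G$ is finite and $\alpha,\beta\in G$, there are $g_1,\dots,g_5\in G$ with $A(g_1,\dots,g_5)=\alpha$ and $g_2=\beta$.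

Second, in the free group $F_2=\langle x,y\rangle$ the pair $(A,x_2)$ does not take the value $(x,y)$: there are no $g_1,\dots,g_5\in F_2$ with $A(g_1,\dots,g_5)=x$ and $g_2=y$.

Each property alone is easy to arrange. The word $x_1$ has the first one. The word $x_1^2$ has the second one, because the exponent sum of $x$ in a square is even; but it fails the first already in $\mathbb Z/2$. To have both at once is harder, since the second property must then be invisible in every finite quotient of $F_2$.

Here is what $A$ is for. Put $w=[x_1,x_2]$ and $u=[A,x_2]$. Every value of $u$ is a commutator. By the first property, in a finite group every commutator is a value of $u$. So no finite group distinguishes $u$ from $w$ by the sets of values they take. The second property, with a lemma of Nielsen, will show that no endomorphism of a free group carries $u$ to $w$. This answers a question about words, which we now state.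

## 2. Images of words, endomorphic equivalence, and two theorems

**Definition (word map, image).** A word $w\in F_n$ and a group $G$ give a map $G^{(n)}\to G$, $(g_1,\dots,g_n)\mapsto w(g_1,\dots,g_n)$, by substitution. Its image is written $G_w$. Two words $w,u$ have the same image on $G$ if $G_w=G_u$.

For example, $G_{[x_1,x_2]}$ is the set of commutators of $G$. The words $[x_1,x_2]$ and $[x_1^2,x_2]$ have the same image on $S_3$: both take values in $A_3$, and a $3$-cycle $g$ and a transposition $h$ make both of them $3$-cycles. On the dihedral group of order $8$ they differ: squares are central there, so $[g^2,h]=1$ always, while the group is not abelian.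

For $N\ge n$ we regard $F_n\subset F_N$, with the retraction $F_N\to F_n$ that kills $x_{n+1},\dots,x_N$. The set $G_w$ does not change when $w\in F_n$ is regarded as an element of $F_N$.

**Definition (endomorphic equivalence).** Elements $g,h$ of a group are endomorphic equivalent if some endomorphism sends $g$ to $h$ and some endomorphism sends $h$ to $g$.

For example, $x_1$ and $x_1x_2$ are endomorphic equivalent in $F_2$: use $x_1\mapsto x_1x_2$ (and, say, $x_2\mapsto x_2$) in one direction, and $x_1\mapsto x_1$, $x_2\mapsto 1$ in the other.

Endomorphisms control images. If $\phi$ is an endomorphism of $F_n$ and $\phi(w)=h$, then $h(g_1,\dots,g_n)=w(\phi(x_1)(g),\dots,\phi(x_n)(g))$, where $g=(g_1,\dots,g_n)$. Hence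
$$\phi(w)=h\quad\Longrightarrow\quad G_h\subseteq G_w\ \text{ for every group } G. \tag{2}$$
So endomorphic equivalent words have the same image on every group. Conversely, if $w$ and $u$ have the same image on $G=F_n$, then $w\in (F_n)_w=(F_n)_u$, so $w=u(h_1,\dots,h_n)$, and $x_i\mapsto h_i$ sends $u$ to $w$; by symmetry some endomorphism sends $w$ to $u$. Two words are thus endomorphic equivalent exactly when they have the same image on every group.

**Definition (weak profinite rigidity).** A word $w\in F_n$ is weakly profinitely rigid if every $u\in F_n$ having the same image as $w$ on every finite group is endomorphic equivalent to $w$ in $F_n$.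

So the definition asks whether finite groups suffice to detect endomorphic equivalence with $w$. Let us try $n=1$ by hand. The words are $x^d$, $d\in\mathbb Z$, and the image of $x^d$ on $\mathbb Z/M$ is the subgroup generated by $d$. Suppose $x^d$ and $x^e$ have the same image on all $\mathbb Z/M$. If $d=0$, then $M=|e|+1$ shows $e=0$, since otherwise $e\not\equiv0 \pmod M$. If $d,e\ne0$, take $M=|de|$: the two images have index $|d|$ and $|e|$, so $|d|=|e|$. We record this:
$$x^d,\ x^e \text{ have the same image on all } \mathbb Z/M \quad\Longrightarrow\quad |d|=|e|. \tag{3}$$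
Since $x\mapsto x^{-1}$ exchanges $x^d$ and $x^{-d}$, every word in $F_1$ is weakly profinitely rigid.

A word $x_1^{k_1}\cdots x_n^{k_n}c$ with $c\in F_n'$ (the derived subgroup) and $\gcd(k_1,\dots,k_n)=1$ is called **surjective**. Surjective words are weakly profinitely rigid too; this is a known fact, and Theorem B below contains it. The question, whose source is Shrinit Singh, "A note on words having the same image on finite groups", arXiv:2407.00789 (2024), is whether every word in $F_n$, $n\ge2$, is weakly profinitely rigid. The answer is no.

**Theorem A.** Let $n\ge5$, $w=[x_1,x_2]$, and $u=[A,x_2]$ with $A$ as in (1). Then $G_u=G_w$ for every finite group $G$, but no endomorphism of $F_n$ maps $u$ to $w$. So $[x_1,x_2]$ is not weakly profinitely rigid in $F_n$ for any $n\ge5$.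

A **retract** of a group $F$ is a subgroup $R$ for which there is a homomorphism $F\to R$ restricting to the identity on $R$. In $F_2$ the subgroup $\langle x_1\rangle$ is a retract. The subgroup $\langle x_1^2\rangle$ is not: a homomorphism $F_2\to\langle x_1^2\rangle\cong\mathbb Z$ sends $x_1^2$ to an even integer. A retract of $F_n$ is free, being a subgroup, and has rank at most $n$, being a quotient of $F_n$.

**Definition (rank of a word).** For $w\in F_n$, $\mathrm{rk}(w)$ is the least rank of a retract of $F_n$ containing $w$.

Thus $\mathrm{rk}(1)=0$ and $\mathrm{rk}(x_1^2)=1$. In $F_2$, $\mathrm{rk}([x_1,x_2])=2$: if $[x_1,x_2]$ lay in a cyclic retract, the retraction would both fix it and, having abelian image, kill it.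

**Theorem B.** For $w\in F_n$ the following are equivalent:

1. $w$ is weakly profinitely rigid in $F_N$ for all $N\ge n$;
2. $w$ is weakly profinitely rigid in $F_N$ for some $N\ge\max(n,\mathrm{rk}(w)+3)$;
3. $\mathrm{rk}(w)\le1$;
4. $w=v^d$ with $v$ a surjective word and $d\ge0$.

In particular, every $w\in F_n$ with $2\le\mathrm{rk}(w)\le n-3$ fails to be weakly profinitely rigid in $F_n$.

The question as posed is settled negatively. The argument does not decide whether $F_n$ itself contains a non-rigid word for the individual values $n=2,3,4$: the word $A$ costs three extra letters.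

## 3. Powers of commutators in finite groups

For Theorem B we need $A$ with more letters left untouched. For $k\ge2$ put
$$A_k=x_1\,[x_1,x_2]^{32}\,x_{k+1}^{65}\,[x_{k+2},x_{k+3}]^{-1}\in F_{k+3},\qquad A_2=A .$$

Given $\alpha_1,\alpha_2\in G$, the obvious plan for reaching $A_k=\alpha_1$ is to put $g_1=\alpha_1$, $g_2=\alpha_2$ and use the remaining letters to cancel $c^{32}$, where $c=[\alpha_1,\alpha_2]$.

Suppose we had only the factor $x_{k+1}^{65}$. We would need $c^{-32}$ to be a $65$-th power. In the group of upper unitriangular $3\times3$ matrices over $\mathbb Z/5$, which has exponent $5$, all $65$-th powers are trivial, while $c^{-32}\neq1$ for any commutator $c\ne1$. So this plan stops at groups whose order shares a factor with $65$. Suppose instead we had only the factor $[x_{k+2},x_{k+3}]^{-1}$. We would need $c^{32}$ to be a commutator, and the lemma below gives nothing when $|G|$ is even. With both factors we may cancel a part $c^{65\mu}$ by a power and leave $c^{32+65\mu}$ to the commutator, with $\mu$ free. The choice of $\mu$ will depend on $|G|$.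

**Lemma 1 (Honda).** Let $G$ be finite, $c\in G$ a commutator and $\lambda$ an integer coprime to $|G|$. Then $c^\lambda$ is a commutator.

*Proof.* Recall Frobenius' formula: for $g\in G$,
$$\#\{(p,q)\in G^2:[p,q]=g\}=|G|\sum_{\chi\in\mathrm{Irr}(G)}\frac{\chi(g)}{\chi(1)} .$$
So $g$ is a commutator if and only if $S(g):=\sum_\chi\chi(g)/\chi(1)$ is nonzero. Let $\zeta$ be a primitive $|G|$-th root of unity. As $\lambda$ is coprime to $|G|$, there is $\sigma\in\mathrm{Gal}(\mathbb Q(\zeta)/\mathbb Q)$ with $\sigma(\zeta)=\zeta^\lambda$. If $c$ has eigenvalues $\epsilon_1,\dots,\epsilon_m$ in a representation with character $\chi$, these are $|G|$-th roots of unity and $c^\lambda$ has eigenvalues $\epsilon_i^\lambda=\sigma(\epsilon_i)$. So $\chi(c^\lambda)=\sigma(\chi(c))$. Since $\chi(1)\in\mathbb Q$, we get $S(c^\lambda)=\sigma(S(c))$, which is nonzero because $S(c)\neq0$. $\square$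

**Lemma 2.** For every finite group $G$ and $\alpha_1,\dots,\alpha_k\in G$ there is $g\in G^{(k+3)}$ with $A_k(g)=\alpha_1$ and $g_i=\alpha_i$ for $2\le i\le k$.

*Proof.* Let $c=[\alpha_1,\alpha_2]$ and let $D$ be the product of the primes that divide $|G|$ but not $65$. Since $\gcd(65,D)=1$, we can choose $\mu\in\mathbb Z$ with
$$\lambda:=32+65\mu\equiv1\pmod D .$$
Then $\lambda$ is coprime to $D$. Also $\lambda\equiv32\pmod{65}$ and $\gcd(32,65)=1$, so $\lambda$ is coprime to $65$. Every prime divisor of $|G|$ divides $D$ or $65$, so $\lambda$ is coprime to $|G|$. By Lemma 1, $c^\lambda=[p,q]$ for some $p,q\in G$. Put $g_i=\alpha_i$ for $i\le k$, $g_{k+1}=c^\mu$, $g_{k+2}=p$, $g_{k+3}=q$. Then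
$$A_k(g)=\alpha_1\,c^{32}\,c^{65\mu}\,c^{-\lambda}=\alpha_1. \qquad\square$$

To see Lemma 1 at work, take $G=A_5$, of order $60$. Then $D=6$, and $\mu=1$ gives $\lambda=97\equiv1\pmod 6$. If $c$ is a $5$-cycle, then $c^{97}=c^2$, which is not conjugate to $c$ in $A_5$. So $(p,q)$ cannot be obtained by conjugating $(\alpha_1,\alpha_2)$ in $G$.

## 4. The equation $a[a,y]^{32}r^{65}[p,q]^{-1}=x$ in $F_2$

**Proposition 3.** Let $F_2=\langle x,y\rangle$. There are no $a,r,p,q\in F_2$ with $a[a,y]^{32}r^{65}[p,q]^{-1}=x$. Consequently, for $k\ge2$ there is no homomorphism $\rho:F_{k+3}\to F_k$ with $\rho(A_k)=x_1$ and $\rho(x_i)=x_i$ for $2\le i\le k$.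

The second statement follows from the first. Given such a $\rho$, compose it with $F_k\to F_2$, $x_1\mapsto x$, $x_2\mapsto y$, $x_i\mapsto1$ for $i\ge3$. Let $a,r,p,q$ be the images of $x_1,x_{k+1},x_{k+2},x_{k+3}$ under the composite. The image of $x_2$ is $y$, and the image of $A_k$ is $a[a,y]^{32}r^{65}[p,q]^{-1}=x$.

For the first statement, suppose that such elements exist, and rewrite the equation as
$$[p,q]=x^{-1}\cdot a\cdot[a,y]^{32}\cdot r^{65}. \tag{4}$$

What could contradict (4)? One would first map $F_2$ to a group where computing is easy. Finite groups are useless: by Lemma 2 with $k=2$, applied to the images of $x$ and $y$, equation (4) has a solution in every finite quotient of $F_2$. A homomorphism to $\mathbb Z$ kills $[p,q]$ and also kills $[a,y]^{32}$, the term we want to see. What it does give is a congruence, which is Step 1.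

To get further, we use a function $\varphi:F_2\to\mathbb Z$ that is not a homomorphism but is additive up to a bounded error. We want $\varphi$ to be small on commutators, close to $32$ on $[a,y]^{32}$, and close to a multiple of $65$ on $r^{65}$. Since $32$ has distance $32$ from the nearest multiple of $65$, a total error of at most $31$ gives a contradiction. The element $a$ is unknown, so $\varphi$ must be built from $a$.

**Step 1: $a$ is not a power of $y$.** This step provides a nontrivial commutator to count. Compare exponent sums of $x$ in (4). The commutators contribute $0$, so if $e(\cdot)$ denotes the exponent sum of $x$, then $0=-1+e(a)+65\,e(r)$. Hence $e(a)\equiv1\pmod{65}$, so $e(a)\neq0$ and $a\notin\langle y\rangle$.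

**Step 2: the word $z$.** This step writes $[a,y]$ as a conjugate of a cyclically reduced word. By Step 1 the reduced word of $a$ contains letters $x^{\pm1}$, so as a reduced word $a=y^ia_0y^j$, where $i,j\in\mathbb Z$ and $a_0=b_1\cdots b_L$ is reduced and begins and ends with a letter $x^{\pm1}$. Let $n_0\ge1$ be the number of letters $x^{\pm1}$ in $a_0$, which is also their number in $a$. Then
$$[a,y]=y^{-j}a_0^{-1}y^{-i}\cdot y^{-1}\cdot y^ia_0y^j\cdot y=y^{-j}\,z\,y^{j},\qquad z=a_0^{-1}\,y^{-1}\,a_0\,y. \tag{5}$$
The words $a_0^{\pm1}$ begin and end with letters $x^{\pm1}$, so $z$ is reduced as written, and it is cyclically reduced because it begins with $x^{\pm1}$ and ends with $y$. Its length is $2L+2$, and it has $2n_0$ letters $x^{\pm1}$. For $a=x$ we get $z=x^{-1}y^{-1}xy$.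

**Step 3: $z$ has no border.** We are going to count occurrences of $z$ inside other words, and the count is well behaved only if occurrences cannot overlap. A **border** of a word $v$ is a nonempty word, shorter than $v$, that is both a prefix and a suffix of $v$. For example $xyx$ has the border $x$, and correspondingly two occurrences of $xyx$ overlap in $xyxyx$. The word $x^{-1}y^{-1}xy$ has no border, since its four letters are distinct.

Suppose $z$ has a border of length $m$, $1\le m\le 2L+1$. There are three cases.

Let $m\le L$. The prefix of $z$ of length $m$ consists of the first $m$ letters of $a_0^{-1}$. The suffix of $z$ of length $m$ is $sy$, where $s$ consists of the last $m-1$ letters of $a_0$. If $m=1$, the border is both $y$ and the first letter of $a_0^{-1}$, which is $x^{\pm1}$; this is absurd. If $m\ge2$, the first $m-1$ letters of $a_0^{-1}$ spell $s^{-1}$. Comparing the first $m-1$ letters of prefix and suffix gives $s^{-1}=s$ with $s$ a nonempty reduced word. This is impossible, because a free group has no element of order $2$.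

Let $m=L+1$. The prefix is $a_0^{-1}y^{-1}$ and the suffix is $a_0y$. Their last letters differ.

Let $m\ge L+2$. Put $P=2L+2-m$, so $1\le P\le L$. Having a border of length $m$ means that the letters of $z=z_1z_2\cdots z_{2L+2}$ satisfy $z_i=z_{i+P}$ whenever $1\le i\le 2L+2-P$. Iterating, $z_i=z_{i+\ell P}$ whenever both indices lie between $1$ and $2L+2$. So for each $\ell\ge1$ with $\ell P<2L+2$ the word $z$ has a border of length $2L+2-\ell P$. Choose $\ell$ with $1\le 2L+2-\ell P\le P$. As $P\le L$, this is a border of length at most $L$, which the first case excludes.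

So $z$ has no border.

**Step 4: the counting function.** This step defines $\varphi$ and shows that it is nearly additive. For $g\in F_2$ let $\varphi(g)$ be the number of occurrences of $z$ minus the number of occurrences of $z^{-1}$ in the reduced word of $g$. Occurrences of $z$ in $g^{-1}$ correspond to occurrences of $z^{-1}$ in $g$, so $\varphi(g^{-1})=-\varphi(g)$. For $a=x$ we have $\varphi(x^{-1}y^{-1})=\varphi(xy)=0$ while $\varphi(x^{-1}y^{-1}xy)=1$, so $\varphi$ is not additive.

(a) *Distinct occurrences of words from $\{z,z^{-1}\}$ in a reduced word, possibly bi-infinite, are disjoint.* Both words have the same length and $z\ne z^{-1}$, so two distinct occurrences start at different places. If they overlap, a proper nonempty suffix of the left one equals a prefix of the right one. If both are $z$, this is a border of $z$, excluded by Step 3. If both are $z^{-1}$, it is a border of $z^{-1}$, whose inverse is a border of $z$. If $z$ is on the left and $z^{-1}$ on the right, let $s$ be the suffix of $z$. The prefix of $z^{-1}$ of the same length is $s^{-1}$, so $s=s^{-1}$, impossible. If $z^{-1}$ is on the left and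 $z$ on the right, let $s$ be the prefix of $z$. The suffix of $z^{-1}$ of the same length is $s^{-1}$, and again $s=s^{-1}$.

(b) *If $g_1g_2$ is reduced as written, then $|\varphi(g_1g_2)-\varphi(g_1)-\varphi(g_2)|\le1$.* The occurrences in $g_1g_2$ that lie in neither factor all contain the two letters at the junction. By (a) there is at most one of them.

(c) *For all $g,h\in F_2$, $|\varphi(gh)-\varphi(g)-\varphi(h)|\le3$.* Write $g=g't$ and $h=t^{-1}h'$ so that $g't$, $t^{-1}h'$ and $gh=g'h'$ are all reduced as written. By (b), $\varphi(g'h')$ differs from $\varphi(g')+\varphi(h')$ by at most $1$, $\varphi(g)$ differs from $\varphi(g')+\varphi(t)$ by at most $1$, and $\varphi(h)$ differs from $-\varphi(t)+\varphi(h')$ by at most $1$. The terms $\pm\varphi(t)$ cancel.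

By induction on the number of factors, for a product of $s$ factors the error is at most $3(s-1)$. Two consequences, both using $\varphi(g^{-1})=-\varphi(g)$:
$$|\varphi(hgh^{-1})-\varphi(g)|\le6,\qquad |\varphi([p,q])|\le9. \tag{6}$$

**Step 5: $\varphi$ on the factors of (4).** This step computes $\varphi$, up to error, on the right-hand side of (4).

*The factor $[a,y]^{32}$.* Since $z$ is cyclically reduced, $z^{32}$ is reduced as written. It contains $32$ obvious occurrences of $z$, which cover all its letters. Any further occurrence of $z^{\pm1}$ would overlap one of them, against (a). So $\varphi(z^{32})=32$. By (5), $[a,y]^{32}=y^{-j}z^{32}y^j$, so (6) gives $|\varphi([a,y]^{32})-32|\le6$.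

This already settles a toy case. Take $a=x$, so that $z=[x,y]$. For $\lambda\ge1$ the same covering argument gives $\varphi([x,y]^\lambda)=\lambda$, and $|\varphi([p,q])|\le9$. So for $|\lambda|\ge10$ the element $[x,y]^\lambda$ is not a commutator in $F_2$ (negative $\lambda$ follow by inverting, since the inverse of a commutator is a commutator). Lemma 1 has no analogue here.

*The factor $r^{65}$.* I claim that there is $t\in\mathbb Z$ with $|\varphi(r^{65})-65t|\le7$. If $r=1$, take $t=0$. Otherwise $r=gr_0g^{-1}$ with $r_0\neq1$ cyclically reduced, and $r^{65}=gr_0^{65}g^{-1}$. By (6) it suffices to find $t$ with $|\varphi(r_0^{65})-65t|\le1$. The bi-infinite word $r_0^\infty=\cdots r_0r_0r_0\cdots$ is reduced. Let $t$ be the number of occurrences of $z$ minus the number of occurrences of $z^{-1}$ in $r_0^\infty$ that start inside one fixed period. By periodicity this does not depend on the period. So the occurrences starting inside $65$ consecutive periods have signed count $65t$. Those contained in the $65$ periods have signed count $\varphi(r_0^{65})$. Each of the others contains the last letter of the $65$ periods and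 the letter after it, so by (a) there is at most one. This proves the claim.

*The factors $x^{-1}$ and $a$.* They contain $1$ and $n_0$ letters $x^{\pm1}$ respectively. Both numbers are smaller than $2n_0$, the number of such letters in $z^{\pm1}$. So neither contains $z^{\pm1}$, and $\varphi(x^{-1})=\varphi(a)=0$.

**Step 6: the contradiction.** The right side of (4) is a product of four factors, so by (c)
$$\bigl|\varphi([p,q])-\varphi(x^{-1})-\varphi(a)-\varphi([a,y]^{32})-\varphi(r^{65})\bigr|\le9 .$$
Insert $|\varphi([p,q])|\le9$ and the values from Step 5:
$$|32+65t|\le 9+9+6+7=31 .$$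
But for integers $t\ge0$ we have $32+65t\ge32$, and for $t\le-1$ we have $32+65t\le-33$. This is a contradiction, and Proposition 3 is proved. $\square$

## 5. Pairs $(P,Q)$ with $[P,Q]=[x,y]$, and the proof of Theorem A

Suppose an endomorphism sends $u=[A,x_2]$ to $[x_1,x_2]$. Proposition 3 would apply at once if $A$ went to $x_1$ and $x_2$ to $x_2$. But we know only that their images have commutator $[x_1,x_2]$, and this does not determine them: $[x_2x_1,x_2]=x_1^{-1}x_2^{-1}x_2^{-1}x_2x_1x_2=[x_1,x_2]$. In this example $x_1\mapsto x_2x_1$, $x_2\mapsto x_2$ is an automorphism. The next lemma says that this always happens, and an automorphism can be undone.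

The proof uses Fox derivatives. For $F_2=\langle x,y\rangle$, $D_x:F_2\to\mathbb Z[F_2]$ is the map with $D_x(x)=1$, $D_x(y)=0$ and $D_x(gh)=D_x(g)+gD_x(h)$; $D_y$ is defined symmetrically. For $D=D_x$ or $D_y$, $D(1)=0$, hence $D(g^{-1})=-g^{-1}D(g)$. For instance $D_x(xy)=1$ and $D_y(xy)=x$. We also recall that free groups of finite rank are Hopfian: a surjective endomorphism is an automorphism.

**Lemma 4 (Nielsen).** If $P,Q\in F_2=\langle x,y\rangle$ and $[P,Q]=[x,y]$, then $x\mapsto P$, $y\mapsto Q$ defines an automorphism of $F_2$.

*Proof.* Let $H=\langle P,Q\rangle$. By the Hopf property it is enough to show $H=F_2$.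

**Step 1: a criterion for equality of cosets.** Let $\Delta_H$ be the augmentation ideal of $\mathbb Z[H]$, spanned by the elements $h-1$, $h\in H$. Consider the additive map $\mathbb Z[F_2]\to\mathbb Z[H\backslash F_2]$, $g\mapsto Hg$. Its kernel is spanned by the differences $g'-g$ with $Hg'=Hg$. Then $g'=hg$ with $h\in H$, so $g'-g=(h-1)g$. Hence the kernel is $\Delta_H\mathbb Z[F_2]$. In particular, if $g'-g\in\Delta_H\mathbb Z[F_2]$ for $g,g'\in F_2$, then $Hg'=Hg$.

**Step 2: the derivatives of $[P,Q]$ lie in this kernel.** For $D=D_x$ or $D_y$, the product rule applied to $P^{-1}Q^{-1}PQ$ gives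
$$D([P,Q])=(-P^{-1}+P^{-1}Q^{-1})\,D(P)+(-P^{-1}Q^{-1}+P^{-1}Q^{-1}P)\,D(Q).\tag{7}$$
Each bracket is a difference of two elements of $H$, so it lies in $\Delta_H$. Hence $D([P,Q])\in\Delta_H\mathbb Z[F_2]$.

**Step 3: compare with $[x,y]$.** Since $[P,Q]=[x,y]$, the elements $D_x([x,y])$ and $D_y([x,y])$ lie in $\Delta_H\mathbb Z[F_2]$. By (7) with $P=x$, $Q=y$ they are
$$D_x([x,y])=-x^{-1}+x^{-1}y^{-1},\qquad D_y([x,y])=-x^{-1}y^{-1}+x^{-1}y^{-1}x .$$
By Step 1,
$$Hx^{-1}=Hx^{-1}y^{-1},\qquad Hx^{-1}y^{-1}=Hx^{-1}y^{-1}x .$$
The second equality says $x^{-1}y^{-1}x\cdot(x^{-1}y^{-1})^{-1}=x^{-1}y^{-1}xyx=[x,y]\,x\in H$. As $[x,y]=[P,Q]\in H$, we get $x\in H$. The first equality says $x^{-1}y^{-1}\cdot x\in H$, and with $x\in H$ this gives $y\in H$. So $H=F_2$. $\square$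

*Proof of Theorem A.* Let $G$ be finite. A value of $u=[A,x_2]$ is a commutator, so $G_u\subseteq G_w$. Conversely, let $\alpha,\beta\in G$. Lemma 2 with $k=2$ gives $g\in G^{(5)}$ with $A(g)=\alpha$ and $g_2=\beta$, so $[\alpha,\beta]=u(g)\in G_u$. Thus $G_u=G_w$.

Now suppose that an endomorphism of $F_n$ maps $u$ to $[x_1,x_2]$. Restrict it to $F_5$ and compose it with the retraction $F_n\to F_2=\langle x_1,x_2\rangle$, which fixes $[x_1,x_2]$. We obtain $\psi:F_5\to F_2$ with
$$[\psi(A),\psi(x_2)]=\psi(u)=[x_1,x_2].$$
By Lemma 4, $\tau:x_1\mapsto\psi(A)$, $x_2\mapsto\psi(x_2)$ is an automorphism of $F_2$. Put $\rho=\tau^{-1}\psi:F_5\to F_2$. Then $\rho(A)=x_1$ and $\rho(x_2)=x_2$, which contradicts Proposition 3 with $k=2$. So no endomorphism of $F_n$ maps $u$ to $w$; in particular $u$ and $w$ are not endomorphic equivalent in $F_n$. $\blacksquare$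

## 6. Words of rank at least two

We turn to Theorem B and prove (1)⇒(2)⇒(3)⇔(4)⇒(1). The implication (1)⇒(2) is immediate: use any $N\ge\max(n,\mathrm{rk}(w)+3)$.

For (2)⇒(3), the proof of Theorem A used only one special feature of the commutator $[x_1,x_2]$ in $F_2$, namely Lemma 4: an endomorphism fixing it is an automorphism. For other words we quote a theorem in its place.

**Turner's theorem** (E. C. Turner, *Test words for automorphisms of free groups*, Bull. London Math. Soc. 28 (1996), 255–263). If an element of a finitely generated free group $F$ lies in no proper retract of $F$, then every endomorphism of $F$ fixing it is an automorphism.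

*Proof of (2)⇒(3).* Suppose $k=\mathrm{rk}(w)\ge2$ and $N\ge\max(n,k+3)$. We show that $w$ is not weakly profinitely rigid in $F_N$.

**Step 1: move $w$ into $F_k$.** The purpose is to replace $w$ by a word to which Turner's theorem applies. Let $R\ni w$ be a retract of $F_n$ of rank $k$, let $\iota:R\to F_k$ be an isomorphism, and $w_0=\iota(w)$. The composites
$$F_N\to F_n\to R\xrightarrow{\ \iota\ }F_k\subset F_N,\qquad F_N\to F_k\xrightarrow{\iota^{-1}}R\subset F_n\subset F_N,$$
where the unlabelled arrows are retractions, are endomorphisms of $F_N$ sending $w$ to $w_0$ and $w_0$ to $w$. So $w$ and $w_0$ are endomorphic equivalent in $F_N$, and by (2) they have the same image on every group.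

**Step 2: $w_0$ lies in no proper retract of $F_k$.** Suppose $S\ne F_k$ is a retract of $F_k$ containing $w_0$, with retraction $\pi:F_k\to S$. Then $\mathrm{rank}\,S\le k$. If $\mathrm{rank}\,S=k$, then $\pi$ followed by an isomorphism $S\cong F_k$ is a surjective endomorphism of $F_k$, hence injective, so $\pi$ is injective. But $\pi(\pi(g))=\pi(g)$ for all $g$, so $\pi(g)=g$ for all $g$, and $S=F_k$, a contradiction. Therefore $\mathrm{rank}\,S<k$. Now $F_n\to R\xrightarrow{\iota}F_k\xrightarrow{\pi}S\xrightarrow{\iota^{-1}}\iota^{-1}(S)$ restricts to the identity on $\iota^{-1}(S)$. So $\iota^{-1}(S)$ is a retract of $F_n$ of rank less than $k$ containing $w$, against $k=\mathrm{rk}(w)$.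

**Step 3: the competing word.** Put
$$u=w_0(A_k,x_2,\dots,x_k)\in F_{k+3}\subseteq F_N .$$
Every value of $u$ is a value of $w_0$, so $G_u\subseteq G_{w_0}$ for all $G$. If $G$ is finite and $\alpha_1,\dots,\alpha_k\in G$, Lemma 2 gives $g$ with $A_k(g)=\alpha_1$ and $g_i=\alpha_i$ for $2\le i\le k$. Then $u(g)=w_0(\alpha_1,\dots,\alpha_k)$, so $G_{w_0}\subseteq G_u$. Hence $u$ and $w$ have the same image on every finite group.

**Step 4: $u$ and $w$ are not endomorphic equivalent in $F_N$.** Suppose they are. Then some endomorphism of $F_N$ maps $u$ to $w$, and by Step 1 some endomorphism maps $u$ to $w_0$. Restrict the latter to $F_{k+3}$ and compose it with the retraction $F_N\to F_k$. This gives $\psi:F_{k+3}\to F_k$ with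
$$w_0(\psi(A_k),\psi(x_2),\dots,\psi(x_k))=w_0 .$$
This says that the endomorphism $\tau$ of $F_k$ with $\tau(x_1)=\psi(A_k)$ and $\tau(x_i)=\psi(x_i)$ for $2\le i\le k$ fixes $w_0$. By Step 2 and Turner's theorem, $\tau$ is an automorphism. Then $\rho=\tau^{-1}\psi$ satisfies $\rho(A_k)=x_1$ and $\rho(x_i)=x_i$ for $2\le i\le k$, contradicting Proposition 3. $\square$

The argument with $N=n$ proves the last sentence of Theorem B: if $2\le\mathrm{rk}(w)\le n-3$, then $N=n$ satisfies $N\ge\max(n,\mathrm{rk}(w)+3)$, so $w$ is not weakly profinitely rigid in $F_n$.

## 7. Cyclic retracts and surjective words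

*Proof of (3)⇔(4).* Suppose $\mathrm{rk}(w)\le1$. If $\mathrm{rk}(w)=0$, then $w=1=x_1^0$, and $x_1$ is surjective. If $\mathrm{rk}(w)=1$, let $w=z^e$ lie in a retract $\langle z\rangle$ of rank one. The retraction followed by $\langle z\rangle\cong\mathbb Z$ is a homomorphism $f:F_n\to\mathbb Z$ with $f(z)=1$. If $z$ has exponent sums $k_1,\dots,k_n$, then $1=f(z)=\sum k_if(x_i)$, so $\gcd(k_1,\dots,k_n)=1$ and $z$ is surjective. Replacing $z$ by $z^{-1}$ if necessary, we may take $e\ge0$.

Conversely, let $w=v^d$ with $v=x_1^{k_1}\cdots x_n^{k_n}c$ surjective, and choose integers $m_i$ with $\sum k_im_i=1$. The homomorphism $F_n\to\mathbb Z$, $x_i\mapsto m_i$, sends $v$ to $1$. Followed by $\mathbb Z\to\langle v\rangle$, $1\mapsto v$, it is a retraction onto $\langle v\rangle$. So $v^d$ lies in a retract of rank one and $\mathrm{rk}(w)\le1$. $\square$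

## 8. Extracting roots from pro-$p$ completions

It remains to prove (4)⇒(1). The word $w=v^d$ will turn out to be endomorphic equivalent to $x_1^d$. If $u$ has the same image as $x_1^d$ on all finite groups, then $u$ becomes a $d$-th power in every finite quotient of $F_N$. One would like to let the quotients grow and take the limit of the roots. Compactness does give a limit, but in a completion of $F_N$ and not in $F_N$. The next lemma brings the root back to the free group, one prime at a time.

Let $F$ be free of finite rank and $p$ a prime. The **pro-$p$ completion** $P$ of $F$ is the inverse limit of the quotients $F/M$, with $M\lhd F$ of $p$-power index. Free groups are residually $p$-finite, so $F\subset P$. For $F=\mathbb Z$ we have $P=\mathbb Z_p$, the $p$-adic integers.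

**Lemma 5.** Let $F$ be free of finite rank, $p$ a prime, $q=p^s$ with $s\ge1$, and $P\supset F$ the pro-$p$ completion of $F$. If $u\in F$ and $u=h^q$ with $h\in P$, then $u$ is a $q$-th power in $F$.

*Proof.* We use induction on the cyclically reduced length $\ell$ of $u$ with respect to a basis $X$ of $F$, for all pairs $(F,X)$ simultaneously. If $\ell=0$, then $u=1$ and the claim is trivial.

**Step 1: reductions.** The purpose is to make every basis letter occur in $u$. Conjugating $u$ and $h$ by the same element of $F$, we may assume that $u$ is cyclically reduced, so it has length $\ell$. Let $X_0\subseteq X$ be the set of letters that occur in $u$ (with either exponent). The retraction $F\to\langle X_0\rangle$ that kills the other letters extends to the pro-$p$ completions. It fixes $u$ and sends $h$ to a $q$-th root of $u$ in the pro-$p$ completion of $\langle X_0\rangle$. A $q$-th root in $\langle X_0\rangle$ is a $q$-th root in $F$. So we may assume $X=X_0$.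

If $|X|=1$, then $F=\mathbb Z$ and $P=\mathbb Z_p$, and the claim is $q\mathbb Z_p\cap\mathbb Z=q\mathbb Z$. From now on $|X|\ge2$.

**Step 2: a subgroup of index $p$ containing $h$.** The continuous homomorphisms $P\to\mathbb Z/p$ are the extensions of the homomorphisms $F\to\mathbb Z/p$, so they form a vector space over $\mathbb Z/p$ of dimension $|X|\ge2$. The condition $f(h)=0$ is one linear equation. So there is a nonzero continuous $f:P\to\mathbb Z/p$ with $f(h)=0$, and then $f(u)=q f(h)=0$. Choose $x\in X$ with $f(x)\ne0$ and rescale $f$ so that $f(x)=1$. Put $F_1=F\cap\ker f$ and $P_1=\ker f$. Then $u\in F_1$ and $h\in P_1$.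

The group $P_1$ is the pro-$p$ completion of $F_1$. Indeed, $P_1$ is the inverse limit of the groups $F_1/(M\cap F_1)$ with $M\lhd F$ of $p$-power index. Each $M\cap F_1$ is normal of $p$-power index in $F_1$. Conversely, let $M_1\lhd F_1$ have $p$-power index. Since $F_1\lhd F$ has index $p$, the subgroup $M_1$ has at most $p$ conjugates in $F$, all normal of $p$-power index in $F_1$. Their intersection $M$ is normal in $F$, and $F_1/M$ embeds in a finite product of $p$-groups. So $M$ has $p$-power index in $F$, and $M\subseteq M_1$. Therefore the subgroups $M\cap F_1$ are cofinal among the normal subgroups of $p$-power index in $F_1$.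

**Step 3: a basis of $F_1$ and rewriting.** The purpose is to express conjugates of $u$ in a basis of $F_1$ and compare lengths. Write $[m]\in\{0,\dots,p-1\}$ for the residue of $m$ modulo $p$. With the Schreier transversal $1,x,\dots,x^{p-1}$, the group $F_1$ has the basis
$$t=x^p,\qquad x^j\,y\,x^{-[j+f(y)]}\quad(y\in X\setminus\{x\},\ 0\le j<p).$$
Fix $\sigma\in\{0,\dots,p-1\}$. To express $x^\sigma u x^{-\sigma}$ in this basis, read $u$ from left to right and keep a current residue $j$, starting with $j=\sigma$; after a letter $b$ the residue becomes $[j+f(b)]$, and the letter contributes the element $x^j\,b\,x^{-[j+f(b)]}$ of $F_1$. The final residue is $[\sigma+f(u)]=\sigma$, so the product of the contributions is $x^\sigma ux^{-\sigma}$. The contributions are as follows.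

- A letter $y\in X\setminus\{x\}$ at residue $j$ contributes the basis letter $x^jyx^{-[j+f(y)]}$.
- A letter $y^{-1}$ at residue $j$ contributes $x^jy^{-1}x^{-j'}$ with $j'=[j-f(y)]$. As $j=[j'+f(y)]$, this is the inverse of the basis letter $x^{j'}yx^{-[j'+f(y)]}$.
- A letter $x$ at residue $j$ contributes $t$ if $j=p-1$, and nothing otherwise.
- A letter $x^{-1}$ at residue $j$ contributes $x^{-1}x^{-(p-1)}=t^{-1}$ if $j=0$, and nothing otherwise.

So each of the $\ell$ letters of $u$ contributes at most one basis letter.

**Step 4: one letter can be made to disappear.** By Step 1 the letter $x$ or $x^{-1}$ occurs in $u$. Fix one such occurrence. As $\sigma$ runs through $0,\dots,p-1$, the residue at this occurrence runs through all $p$ residues, and it contributes a basis letter for only one of them. Since $p\ge2$, we can choose $\sigma$ such that this occurrence contributes nothing. Then $x^\sigma ux^{-\sigma}$ has length less than $\ell$ in the basis of $F_1$, so its cyclically reduced length is also less than $\ell$. Moreover $x^\sigma ux^{-\sigma}=(x^\sigma hx^{-\sigma})^q$ with $x^\sigma hx^{-\sigma}\in P_1$. By induction,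 applied to $F_1$ with this basis, $x^\sigma ux^{-\sigma}$ is a $q$-th power in $F_1$. Hence $u$ is a $q$-th power in $F$. $\square$

**Lemma 6.** If $d\ge1$ and $u\in F_N$ is a $d$-th power in every finite quotient of $F_N$, then $u$ is a $d$-th power in $F_N$.

*Proof.* We may assume $u\ne1$.

**Step 1: roots of prime power order.** Let $q=p^s$, $s\ge1$, be a prime power exactly dividing $d$. In every finite $p$-quotient $F_N/M$ the image of $u$ is a $d$-th power, hence a $q$-th power. So the set of its $q$-th roots in $F_N/M$ is finite and nonempty. These sets form an inverse system, and an inverse limit of nonempty finite sets is nonempty. A point of the limit is an element $h$ of the pro-$p$ completion with $h^q=u$. By Lemma 5, $u$ is a $q$-th power in $F_N$.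

**Step 2: combine the primes.** Write $u=z^e$ with $e\ge1$ and $z$ not a proper power; then the centralizer of $u$ in $F_N$ is $\langle z\rangle$. For $q$ as in Step 1, let $u=v^q$ with $v\in F_N$. Then $v$ commutes with $u$, so $v=z^m$, and $z^{mq}=z^e$ gives $q\mid e$. This holds for every prime power exactly dividing $d$, so $d\mid e$ and $u=(z^{e/d})^d$. $\square$

*Proof of (4)⇒(1).* Let $w=v^d$ with $d\ge0$ and $v=x_1^{k_1}\cdots x_n^{k_n}c$ surjective, $c\in F_n'$, and let $N\ge n$.

**Step 1: $w$ is endomorphic equivalent to $x_1^d$ in $F_N$.** Choose integers $m_i$ with $\sum k_im_i=1$. The endomorphism of $F_N$ with $x_i\mapsto x_1^{m_i}$ for $i\le n$ and $x_i\mapsto1$ for $i>n$ has abelian image, so it kills $c$ and sends $v$ to $x_1^{\sum k_im_i}=x_1$. An endomorphism with $x_1\mapsto v$ sends $x_1$ to $v$. Taking $d$-th powers gives the claim. The same argument applies to any surjective word of $F_N$.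

**Step 2: a word with the same finite images is a $d$-th power.** Let $u\in F_N$ have the same image as $w$ on all finite groups. By Step 1 and (2), it has the same image as $x_1^d$ on all finite groups. Let $Q$ be a finite quotient of $F_N$. The image of $u$ in $Q$ is the value of $u$ at the images of $x_1,\dots,x_N$, so it lies in $Q_u=Q_{x_1^d}$; that is, it is a $d$-th power in $Q$.

If $d=0$, the image of $u$ is trivial in every finite quotient of $F_N$. Free groups are residually finite, so $u=1=w$, and there is nothing more to prove.

If $d\ge1$, Lemma 6 gives $u=v_1^d$ with $v_1\in F_N$.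

**Step 3: $v_1$ is surjective.** Let $g\ge0$ be the gcd of the exponent sums of $u$ (with $g=0$ if they all vanish). On the abelian group $\mathbb Z/M$ the image of $u$ is the subgroup generated by $g$, which is the image of $x_1^g$. So $x_1^g$ and $x_1^d$ have the same image on all $\mathbb Z/M$, and (3) gives $g=d$. The exponent sums of $u=v_1^d$ are $d$ times those of $v_1$, so those of $v_1$ have gcd $1$, and $v_1$ is surjective.

**Step 4: conclusion.** By Step 1 applied to $v_1$, the word $u=v_1^d$ is endomorphic equivalent to $x_1^d$ in $F_N$, and so is $w$. Composing endomorphisms, $u$ is endomorphic equivalent to $w$ in $F_N$. Since $u$ and $N\ge n$ were arbitrary, (1) holds, and Theorem B is proved. $\blacksquare$
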